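\title{The bounded proper forcing axiom without a $\Sigma_1$-definition of the nonstationary ideal on $\omega_1$}

\begin{abstract}
We show that from a reflecting cardinal alone one can force the Bounded Proper Forcing Axiom together with the statement that no $\Sigma_1$-formula with parameter $\omega_1$ defines the stationary subsets of $\omega_1$. The main step is a theorem of $\mathsf{ZFC}$: there is an $\omega_1$-preserving forcing after which no proper forcing can create such a definition. A second construction, again from a reflecting cardinal, excludes $\Sigma_1$-definitions with arbitrary parameters from $H(\omega_2)$.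
\end{abstract}

\section{The question and the results}\label{sec:intro}

A set $C\subseteq\omega_1$ is a \emph{club} if it is closed and unbounded in $\omega_1$. A set $S\subseteq\omega_1$ is \emph{stationary} if it meets every club, and $\mathrm{NS}_{\omega_1}$ is the ideal of nonstationary subsets of $\omega_1$. A formula of set theory is $\Delta_0$ if all its quantifiers are bounded, and $\Sigma_1$ if it has the form $\exists x\,\theta$ with $\theta$ a $\Delta_0$-formula.

Nonstationarity has a witness. The statement ``$C$ is a club in $\omega_1$ and $C\cap S=\emptyset$'' is $\Delta_0$ in $C$, $S$ and $\omega_1$, so ``$S$ is nonstationary'' is $\Sigma_1$ in $S$ and $\omega_1$. Stationarity is the negation, a universal statement, and one may ask whether it has witnesses too.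

\begin{definition}\label{def:definable}
We say that $\mathrm{NS}_{\omega_1}$ is \emph{$\Sigma_1(\omega_1)$-definable} if there is a $\Sigma_1$-formula $\varphi(v_0,v_1)$ such that
\[
\forall S\subseteq\omega_1\;\bigl(S\text{ is stationary}\iff\varphi(S,\omega_1)\bigr).
\]
\end{definition}

So the formula defines the complement of the ideal, and the definition says that both the ideal and its complement are $\Sigma_1$ in the parameter $\omega_1$.

The \emph{Bounded Proper Forcing Axiom} $\mathsf{BPFA}$ says: for every proper poset $Q$ and every family of at most $\aleph_1$ maximal antichains of the complete Boolean algebra of $Q$, each of size at most $\aleph_1$, there is a filter on the algebra that meets all of them. (Properness is recalled in Section~\ref{sec:tests}.) For a cardinal $\theta$, $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$. A cardinal $\kappa$ is \emph{reflecting} if $\kappa$ is regular and $H(\kappa)\prec_{\Sigma_2}V$, that is, every $\Sigma_2$-statement with parameters in $H(\kappa)$ has the same truth value in $H(\kappa)$ and in $V$. We use $\mathsf{BPFA}$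 only through the following two theorems.

\begin{theorem}[Goldstern--Shelah \cite{GS}]\label{thm:GS}
If $\kappa$ is reflecting, then there is a proper poset that forces $\mathsf{BPFA}$.
\end{theorem}

\begin{theorem}[Bagaria \cite{Ba}]\label{thm:Ba}
$\mathsf{BPFA}$ holds if and only if $H(\omega_2)\prec_{\Sigma_1}V^Q$ for all proper posets $Q$.
\end{theorem}

The following question comes from the paper \cite{HLSW} of Hoffelner, Larson, Schindler and Wu.

\begin{quote}
\emph{Does the consistency of $\mathsf{ZFC}$ with a reflecting cardinal imply the consistency of $\mathsf{ZFC}+\mathsf{BPFA}+{}$``$\mathrm{NS}_{\omega_1}$ is not $\Sigma_1(\omega_1)$-definable''?}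
\end{quote}

Two considerations pull in opposite directions. A true $\Sigma_1$-statement stays true in every generic extension, while a stationary set with stationary complement can be made nonstationary without collapsing $\omega_1$. So a $\Sigma_1$-definition of stationarity is easy to destroy, and one would guess that the answer is yes. On the other hand, by Theorem~\ref{thm:Ba}, under $\mathsf{BPFA}$ the statement $\varphi(S,\omega_1)$ is true as soon as a proper poset forces it, and proper posets preserve stationary sets. A forcing construction of $\mathsf{BPFA}$ makes a great many $\Sigma_1$-statements true, and nothing in it visibly prevents a formula $\varphi$ from becoming true of exactly the stationary sets. The problem is to destroy all definitions at once, and in such a way that forcing $\mathsf{BPFA}$ does not restore any of them.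

The answer is yes. It follows from a theorem that needs no large cardinal.

\begin{theorem}\label{thm:A}
There is an $\omega_1$-preserving poset $P$ such that, in $V^P$, every proper poset forces ``$\mathrm{NS}_{\omega_1}$ is not $\Sigma_1(\omega_1)$-definable''. If $\kappa$ is reflecting, one can take $P\in V_\kappa$.
\end{theorem}

\begin{corollary}\label{cor:main}
If $\kappa$ is reflecting, then some forcing extension satisfies $\mathsf{BPFA}$ and ``$\mathrm{NS}_{\omega_1}$ is not $\Sigma_1(\omega_1)$-definable''. Hence $\mathrm{Con}(\mathsf{ZFC}+\text{there is a reflecting cardinal})$ implies $\mathrm{Con}(\mathsf{ZFC}+\mathsf{BPFA}+\mathrm{NS}_{\omega_1}\text{ is not }\Sigma_1(\omega_1)\text{-definable})$.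
\end{corollary}

A longer construction excludes parameters as well.

\begin{theorem}\label{thm:B}
If $\kappa$ is reflecting, then some forcing extension $W$ satisfies $\mathsf{BPFA}$ and the following: for no $\Sigma_1$-formula $\varphi$ and no $A\in H(\omega_2)$ does $\forall S\subseteq\omega_1\,(S\text{ is stationary}\iff\varphi(S,A))$ hold.
\end{theorem}

By Goldstern and Shelah \cite{GS}, $\mathsf{BPFA}$ implies that $\omega_2$ is reflecting in $L$. So the hypothesis of Corollary~\ref{cor:main} and Theorem~\ref{thm:B} is optimal in consistency strength.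

Section~\ref{sec:idea} shows the idea for one and two formulas. Sections \ref{sec:prelim}--\ref{sec:iter} supply the tools: properness relative to a test on models, and its preservation under iteration below a condition. Theorem~\ref{thm:A} and Corollary~\ref{cor:main} are proved in Section~\ref{sec:A}, and Theorem~\ref{thm:B} in Sections \ref{sec:supply}--\ref{sec:bpfa}.

\section{One formula, two formulas}\label{sec:idea}

Let $T\subseteq\omega_1$ have uncountable complement. The poset $C(T)$ consists of $\emptyset$ and of the countable closed subsets of $\omega_1\setminus T$ that have a maximum, ordered by end-extension. For each $\beta<\omega_1$ the conditions with maximum at least $\beta$ are dense, since one can add a point of $\omega_1\setminus T$ on top of any condition. So the union of a generic filter is unbounded in $\omega_1$ and disjoint from $T$. It is closed, because each of its proper initial segments is an initial segment of a condition. Thus $C(T)$ makes $T$ nonstationary, provided that it preserves $\omega_1$. In this section we use two facts that are proved in Section~\ref{sec:tests}.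
\begin{itemize}
\item Proper posets preserve $\omega_1$ and all stationary subsets of $\omega_1$, and the part of a proper poset below a condition is proper.
\item If $T'$ is stationary and disjoint from $T$, then $C(T)$ preserves $\omega_1$ and the stationarity of $T'$.
\end{itemize}

A counterexample to a formula $\varphi$ is a set $T$ of one of two kinds: either $T$ is nonstationary and $\varphi(T,\omega_1)$ holds, or $T$ is stationary and $\varphi(T,\omega_1)$ fails. A counterexample of the first kind is permanent: both facts are $\Sigma_1$ in $T$ and $\omega_1$, so they hold in every $\omega_1$-preserving extension. A counterexample of the second kind is lost if $\varphi(T,\omega_1)$ becomes true.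

\begin{example}[One formula]\label{ex:one}
Let $\varphi$ be a $\Sigma_1$-formula and let $T$ be stationary with stationary complement. Suppose first that no condition in a proper poset forces $\varphi(T,\omega_1)$. Then in every extension by a proper poset $T$ is a counterexample of the second kind, and there is nothing to do. Suppose next that some condition in a proper poset forces $\varphi(T,\omega_1)$, and let $R$ be the part of the poset below that condition. Force with $R$. The complement of $T$ is still stationary, so forcing with $C(T)$ next preserves $\omega_1$. Now $T$ is a counterexample of the first kind. In both cases we have reached a model over which no proper poset can make $\varphi$ a definition of stationarity.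
\end{example}

In the second case we say that $T$ has been \emph{killed}. For several formulas we use disjoint sets, so that killing one set leaves the others stationary. But killing is not proper, and it can move another formula from the first case to the second.

\begin{example}[Two formulas]\label{ex:two}
Let $T_0$, $T_2$, $U$ be pairwise disjoint stationary sets of limit ordinals, and let $T_1=U\cup\{\delta+1:\delta\in T_2\}$. Then $T_0,T_1,T_2$ are pairwise disjoint and stationary. Let $\varphi_1(S,\omega_1)$ say ``there is a club $C$ such that $\delta+1\notin S$ for all $\delta\in C$'', and let $\varphi_2$ be $v_0=v_0$. The statement $\varphi_1(T_1,\omega_1)$ says that $T_2$ is nonstationary, so no condition in a proper poset forces it, and we leave $T_1$ alone. The statement $\varphi_2(T_2,\omega_1)$ is true, so we kill $T_2$. Now $T_1$ is stationary and $\varphi_1(T_1,\omega_1)$ holds, so $T_1$ is no longer a counterexample. We have to return to $\varphi_1$ and kill $T_1$.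

For two arbitrary formulas the procedure is as follows. As long as there is $n\in\{1,2\}$ such that $T_n$ has not been killed and a proper poset $R$ forces $\varphi_n(T_n,\omega_1)$, force with $R$ and then with $C(T_n)$. The set $T_0$ is never killed and is disjoint from $T_1$ and $T_2$, so $\omega_1$ is preserved at each round, and a set that has not been killed stays stationary. The procedure stops after at most two rounds, and then each $T_n$ is in one of the two situations of Example~\ref{ex:one}.
\end{example}

For all formulas $\varphi_n$, $n<\omega$, the same procedure stops at a countable stage, since each set is killed at most once. What is new is the limit stages. The posets that we iterate are not proper, so we need an iteration theorem that preserves $\omega_1$ and the sets $T_n$ that are never killed. Moreover, whether $T_n$ is ever killed may depend on the generic filter. So the iteration theorem must be local: it has to apply below a condition $p^*$ that forces $T_n$ never to be killed. This is Proposition~\ref{prop:iter}.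

\section{Conventions and standard facts}\label{sec:prelim}

\subsection*{Formulas}
A formula is $\Pi_1$ if it has the form $\forall y\,\theta$, and $\Sigma_2$ if it has the form $\exists x\forall y\,\theta$, with $\theta$ a $\Delta_0$-formula; blocks of like quantifiers are allowed. A property is called $\Sigma_1$, $\Pi_1$ or $\Sigma_2$ if $\mathsf{ZFC}$ proves it equivalent to a formula of that form, and $\Delta_1$ if it is both $\Sigma_1$ and $\Pi_1$. These classes of properties are closed under conjunction, disjunction and bounded quantification. $\Sigma_1$-formulas are upward absolute and $\Pi_1$-formulas are downward absolute between transitive classes. For every uncountable cardinal $\theta$, $H(\theta)\prec_{\Sigma_1}V$. Satisfaction for $\Sigma_1$-formulas is itself $\Sigma_1$. So codes of $\Sigma_1$-formulas may be used as parameters of a single $\Sigma_1$-formula, and ``$\mathrm{NS}_{\omega_1}$ is $\Sigma_1(\omega_1)$-definable'' is one sentence.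

\subsection*{Elementary submodels}
Throughout, $\theta,\theta',\chi$ in $H(\theta),H(\theta'),H(\chi)$ denote regular uncountable cardinals. Let $N\prec H(\theta)$ be countable. Every countable $x\in N$ is a subset of $N$. Hence $\delta=N\cap\omega_1$ is a countable ordinal. If $C\in N$ is a club, then $C\cap\delta$ is unbounded in $\delta$ by elementarity, so $\delta\in C$.

\subsection*{Forcing}
A poset is a preorder $R$ with a greatest element $1_R$, and $R{\restriction}r=\{s\in R:s\le r\}$, with greatest element $r$. If $G$ is $R$-generic and $r\in G$, then $G\cap R{\restriction}r$ is $R{\restriction}r$-generic and generates the same extension. The \emph{maximum principle} says that if $r\Vdash\exists x\,\psi(x)$ then $r\Vdash\psi(\tau)$ for some name $\tau$. For a $\Delta_0$-formula $\theta$ the relation $r\Vdash_R\theta(\tau)$ is $\Delta_1$ in $R,r,\tau$. By the maximum principle,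
\begin{equation}\label{eq:forcesigma}
\text{for $\Sigma_1$-formulas $\varphi$, ``$r\Vdash_R\varphi(\check a)$'' is $\Sigma_1$ in $R$, $r$, $a$ and the code of $\varphi$.}
\end{equation}
We usually omit the check. For a set $N$ let $N[G]=\{\tau[G]:\tau\in N\text{ is an $R$-name}\}$. We use the following textbook fact.
\begin{itemize}
\item[(G)] If $R\in H(\theta)$ and $G$ is $R$-generic, then $\theta$ is regular in $V[G]$ and $H(\theta)[G]=H(\theta)^{V[G]}$. If $R\in N\prec H(\theta)$, then $N\cup\{G\}\subseteq N[G]\prec H(\theta)^{V[G]}$.
\end{itemize}

\subsection*{Countable support iterations}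
Let $\dot Q$ be a $P$-name for a poset. A set $B$ of $P$-names is \emph{full} for $\dot Q$ if $1_P\Vdash\tau\in\dot Q$ for all $\tau\in B$, and every name $\sigma$ with $1_P\Vdash\sigma\in\dot Q$ is forced by $1_P$ to equal a member of $B$. By the maximum principle, if merely $u\Vdash\sigma\in\dot Q$, then $u\Vdash\sigma=\tau$ for some $\tau\in B$.

A \emph{CS iteration} $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ with limit $P_\delta$ comes with full sets $B_\xi$ for $\dot Q_\xi$. For $\xi\le\delta$, $P_\xi$ is the set of functions $p$ with countable domain contained in $\xi$ and $p(\tau)\in B_\tau$ for $\tau\in\mathrm{dom}(p)$. We read $p(\tau)$ as a name for $1_{\dot Q_\tau}$ if $\tau\notin\mathrm{dom}(p)$. The order is: $p\le q$ if $p{\restriction}\tau\Vdash_\tau p(\tau)\le q(\tau)$ for all $\tau$, where $\Vdash_\tau$ is the forcing relation of $P_\tau$. The greatest element is $\emptyset$. When we prescribe a coordinate of a condition by a description valid below some $u\in P_\tau$, we mean a member of $B_\tau$ that $u$ forces to fit the description. The notation $R*\dot Q$ stands for the CS iteration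 of length $2$ with iterands $R$ and $\dot Q$. Let $\xi\le\delta$ and let $G_\delta$ be $P_\delta$-generic.
\begin{itemize}
\item[(I1)] $P_\xi\subseteq P_\delta$, and $G_\xi=G_\delta\cap P_\xi$ is $P_\xi$-generic. If $p\in G_\delta$ then $p{\restriction}\xi\in G_\xi$. A $P_\xi$-name is a $P_\delta$-name with the same value.
\item[(I2)] If $p\in P_\delta$, $s\in P_\xi$ and $s\le p{\restriction}\xi$, then $s\cup p{\restriction}[\xi,\delta)$ is a condition below $s$ and $p$. Consequently, if $p$ forces that a statement holds in $V[\dot G_\xi]$, then $p{\restriction}\xi$ forces the statement in $P_\xi$: otherwise some $s\le p{\restriction}\xi$ forces its negation, and $s\cup p{\restriction}[\xi,\delta)$ forces both.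
\item[(I3)] For $\xi<\delta$ put $Q_\xi=\dot Q_\xi[G_\xi]$ and $G(\xi)=\{s(\xi)[G_\xi]:s\in G_{\xi+1}\}$. Then $G(\xi)$ is $Q_\xi$-generic over $V[G_\xi]$, $V[G_{\xi+1}]=V[G_\xi][G(\xi)]$, and for $s\in P_{\xi+1}$ we have $s\in G_{\xi+1}$ if and only if $s{\restriction}\xi\in G_\xi$ and $s(\xi)[G_\xi]\in G(\xi)$.
\end{itemize}
The next lemma is the counterpart of (I3) at limits.

\begin{lemma}\label{lem:limit}
Let $\sigma$ be a limit ordinal, $P_\sigma$ the limit of a CS iteration, $G_\sigma$ a $P_\sigma$-generic filter and $p\in P_\sigma$. If $p{\restriction}\xi\in G_\xi$ for all $\xi<\sigma$, then $p\in G_\sigma$.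
\end{lemma}

\begin{proof}
Otherwise some $s\in G_\sigma$ forces that $p\notin\dot G_\sigma$ and that $p{\restriction}\xi\in\dot G_\xi$ for all $\xi<\sigma$. By (I2), $s{\restriction}\xi\Vdash_\xi p{\restriction}\xi\in\dot G_\xi$ for all $\xi<\sigma$. We build $t$ with domain $\mathrm{dom}(s)\cup\mathrm{dom}(p)$ such that $t{\restriction}\xi\le s{\restriction}\xi$ and $t{\restriction}\xi\le p{\restriction}\xi$ for all $\xi\le\sigma$, by recursion on $\xi$. Limit steps need no choice. Given $t{\restriction}\xi$, we claim that it forces $s(\xi)$ and $p(\xi)$ to be compatible. If not, some $u\le t{\restriction}\xi$ forces them to be incompatible. The condition $u\cup s{\restriction}\{\xi\}$ is below $s{\restriction}(\xi+1)$, so it forces $p{\restriction}(\xi+1)\in\dot G_{\xi+1}$, so it has a common extension $v$ with $p{\restriction}(\xi+1)$. Then $v{\restriction}\xi\le u$ forces $v(\xi)\le s(\xi),p(\xi)$, which is absurd. If $\xi$ is in the prescribed domain, let $t(\xi)$ name a common lower bound of $s(\xi)$ and $p(\xi)$. In the end $t\le p$ forces $p\in\dot G_\sigma$ and $t\le s$ forces the opposite.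
\end{proof}

\begin{lemma}[Size]\label{lem:size}
Let $\kappa$ be inaccessible, $P\in V_\kappa$, and let $\dot Q$ be a $P$-name for a poset with $1_P\Vdash\dot Q\in V_\kappa[\dot G]$. Then $\dot Q$ is forced to equal a name in $V_\kappa$, and it has a full set of names in $V_\kappa$. Hence a CS iteration of length $\delta\le\kappa$ with $\Vdash_\xi\dot Q_\xi\in V_\kappa[\dot G_\xi]$ for all $\xi<\delta$ can be set up so that $P_\xi\in V_\kappa$ for all $\xi\le\delta$ with $\xi<\kappa$.
\end{lemma}

\begin{proof}
For a maximal antichain $A\subseteq P$ and names $\tau_a$, $a\in A$, the \emph{mixture} is the name $\{(\nu,s):\exists a\in A\,\exists u\,((\nu,u)\in\tau_a,\ s\le u,\ s\le a)\}$; each $a\in A$ forces it to equal $\tau_a$. Choose $A$ and $\tau_a\in V_\kappa$ with $a\Vdash\dot Q=\tau_a$. As $|A|<\kappa$, the mixture is in $V_\kappa$. In the same way we may assume that the name $\dot U$ for the underlying set of $\dot Q$ is in $V_\kappa$. Let $B$ be the set of all mixtures of families with $\tau_a\in\mathrm{dom}(\dot U)$ and $a\Vdash\tau_a\in\dot U$. If $1_P\Vdash\sigma\in\dot U$, then densely many conditions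 force $\sigma=\tau\in\dot U$ for some $\tau\in\mathrm{dom}(\dot U)$, so $\sigma$ is forced to equal a member of $B$. The members of $B$ have bounded rank below $\kappa$, so $B\in V_\kappa$. Finally, for $\xi<\kappa$ the set $P_\xi$ consists of partial functions from $\xi$ into $\bigcup_{\tau<\xi}B_\tau$, which is in $V_\kappa$ because $\kappa$ is regular.
\end{proof}

We always set up iterations in this way.

\subsection*{Reflecting cardinals}
Part (a) of the next lemma is the form in which reflection is used: if a poset with a $\Sigma_2$-property exists, then one exists below $\kappa$.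

\begin{lemma}\label{lem:refl}
Let $\kappa$ be reflecting.
\begin{itemize}
\item[(a)] If $\chi(x,a)$ is a $\Sigma_2$-property, $a\in H(\kappa)$ and $\exists x\,\chi(x,a)$, then $\chi(x,a)$ holds in $V$ for some $x\in H(\kappa)$.
\item[(b)] $\kappa$ is inaccessible and $H(\kappa)=V_\kappa$.
\item[(c)] If $P\in V_\kappa$ and $G$ is $P$-generic, then $V_\kappa[G]=H(\kappa)^{V[G]}$ and $\kappa$ is reflecting in $V[G]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take $\chi$ to be a $\Sigma_2$-formula. The $\Sigma_2$-statement $\exists x\,\chi(x,a)$ passes down to $H(\kappa)$. If $x\in H(\kappa)$ is a witness there, the $\Sigma_2$-statement $\chi(x,a)$ passes up to $V$.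

(b) The property ``$x=\omega$'' is $\Delta_0$, so $\omega\in H(\kappa)$ by (a) and $\kappa$ is uncountable. For $\lambda<\kappa$ the property ``$x=\mathcal P(\lambda)$'' is $\Pi_1$, so $\mathcal P(\lambda)\in H(\kappa)$ by (a) and $2^\lambda<\kappa$. For inaccessible $\kappa$, $H(\kappa)=V_\kappa$.

(c) The equality and the regularity of $\kappa$ in $V[G]$ are (G). Let $\theta$ be $\Delta_0$ and $a=\dot a[G]$ with $\dot a\in V_\kappa$. Suppose that $V[G]\models\exists x\forall y\,\theta(x,y,a)$, and let $p\in G$ force this. By the maximum principle there is a name $\dot x$ such that $p\Vdash\theta(\dot x,\dot y,\dot a)$ for all names $\dot y$. This property of $\dot x$ is $\Pi_1$ in $P,p,\dot a$, so by (a) there is such an $\dot x$ in $V_\kappa$. Then $x=\dot x[G]\in H(\kappa)^{V[G]}$ and $V[G]\models\forall y\,\theta(x,y,a)$, and this $\Pi_1$-statement passes down to $H(\kappa)^{V[G]}$. Conversely, if $H(\kappa)^{V[G]}\models\forall y\,\theta(x,y,a)$, then $V[G]\models\forall y\,\theta(x,y,a)$, because $H(\kappa)^{V[G]}\prec_{\Sigma_1}V[G]$.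
\end{proof}

\section{Properness relative to a test}\label{sec:tests}

Let $R$ be a poset and $N$ a countable set. A condition $q\in R$ is \emph{$(N,R)$-generic} if for every dense $D\subseteq R$ with $D\in N$, every $t\le q$ is compatible with an element of $D\cap N$. Equivalently, $q\Vdash D\cap N\cap\dot G\neq\emptyset$ for all such $D$. The first formulation is $\Delta_0$ in $q,N,R$. An extension of an $(N,R)$-generic condition is $(N,R)$-generic.

\begin{lemma}\label{lem:gen}
Let $R\in N\prec H(\theta)$ with $N$ countable.
\begin{itemize}
\item[(a)] If $q$ is $(N,R)$-generic and $q\in G$, then $N[G]\cap V=N$. In particular $N[G]$ and $N$ have the same ordinals.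
\item[(b)] If $r\in N\cap R$ and $q\le r$, then $q$ is $(N,R)$-generic if and only if $q$ is $(N,R{\restriction}r)$-generic.
\item[(c)] For every $p\in N\cap R$ there is a sequence $p=p_0\ge p_1\ge\cdots$ in $N\cap R$ that meets every dense $D\subseteq R$ with $D\in N$. Every lower bound of such a sequence is $(N,R)$-generic.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\tau\in N$ be a name with $x=\tau[G]\in V$. By (G), $x\in H(\theta)^{V[G]}$ and $\theta$ is a cardinal in $V[G]$, so $x\in H(\theta)$. Let $D$ be the set of $s\in R$ such that either $s\Vdash\tau=\check y$ for some $y\in H(\theta)$, or no extension of $s$ has this property. Then $D\in N$ is dense. Pick $s\in D\cap N\cap G$. Some extension of $s$ in $G$ forces $\tau=\check x$, so $s$ is of the first kind. By elementarity $s\Vdash\tau=\check y$ for some $y\in N$, and $x=y$.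

(b) Let $q$ be $(N,R)$-generic, let $D\in N$ be dense in $R{\restriction}r$ and $t\le q$. The set $D'=D\cup\{s\in R:s\perp r\}$ is in $N$ and dense in $R$, so $t$ is compatible with some $d\in D'\cap N$. As $t\le r$, we have $d\not\perp r$, so $d\in D$. Conversely, if $D\in N$ is dense in $R$, then $D\cap R{\restriction}r$ is in $N$ and dense in $R{\restriction}r$, so every $t\le q$ is compatible with an element of $D\cap N$.

(c) Enumerate the countably many dense sets in $N$ and choose $p_{k+1}\in N$ in the $k$th one by elementarity. If $t\le q\le p_k$ for all $k$, then $t$ lies below an element of $D\cap N$ for each dense $D\in N$.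
\end{proof}

A poset is proper if generic conditions exist for all suitable countable models $N$. The poset $C(T)$ has them for the models with $N\cap\omega_1\notin T$. We therefore restrict the class of models by a test.

\begin{definition}\label{def:test}
A \emph{test} $\Gamma$ is one of the following conditions on a countable set $N$. Here $T\subseteq\omega_1$, $g:\omega_1\to\omega_1$, and $\alpha,\lambda$ are ordinals.
\begin{itemize}
\item The trivial test $\top$, which every $N$ passes.
\item $[T]$: $N\cap\omega_1\in T$.
\item $[{=}\alpha]$: $N\cap\omega_1\in\omega_1$ and $g(N\cap\omega_1)=\mathrm{otp}(N\cap\alpha)$.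
\item $[{\ge}\lambda]$: $N\cap\omega_1\in\omega_1$ and $g(N\cap\omega_1)\ge\mathrm{otp}(N\cap\lambda)$.
\end{itemize}
The \emph{parameters} of a nontrivial test are $\omega_1$ and those of $T,g,\alpha,\lambda$ that occur in it. In a generic extension the test is applied to the countable sets of the extension, and all parameters, including $\omega_1$, keep their old values.
\end{definition}

The last two tests are needed only for Theorem~\ref{thm:B}, where $g$ will be fixed. Two properties of tests are used. Passing $\Gamma$ is $\Delta_1$ in $N$ and the parameters, hence absolute. And it depends only on the ordinals of $N$ below the ordinal parameters; so $N$ passes $\Gamma$ if and only if $N\cap H(\theta)$ does, when the parameters are in $H(\theta)$.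

\begin{definition}\label{def:proper}
A poset $R$ is \emph{$\Gamma$-proper} if there is a pair $(H(\theta),z)$, called a \emph{witness}, such that $R$, $\mathcal P(R)$, $z$ and the parameters of $\Gamma$ are in $H(\theta)$, and for every countable $N\prec H(\theta)$ with $R,z\in N$ that passes $\Gamma$, every $p\in N\cap R$ has an $(N,R)$-generic extension. $R$ is \emph{proper} if it is $\top$-proper.

The test $\Gamma$ is \emph{stationary} if for every set $z$ there are a $\theta$ with the parameters of $\Gamma$ in $H(\theta)$ and a countable $N\prec H(\theta)$ with $z\in N$ that passes $\Gamma$.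
\end{definition}

The test $\top$ is stationary. The test $[T]$ is stationary if and only if the set $T$ is. Indeed, if $N$ passes $[T]$ and contains a club $C$, then $N\cap\omega_1\in C\cap T$. Conversely, for a continuous increasing chain $\langle N_i:i<\omega_1\rangle$ of countable elementary submodels of $H(\theta)$ with $z\in N_0$ and $i\in N_{i+1}$, the set $\{N_i\cap\omega_1:i<\omega_1\}$ is a club, so it meets a stationary $T$. By Lemma~\ref{lem:gen}(c), $\sigma$-closed posets are proper. Part (a) of the next lemma shows that the choice of $\theta$ is immaterial, so that our definition of properness agrees with the usual one in terms of a club of countable $N\prec H(\theta)$ for all large $\theta$.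

\begin{lemma}\label{lem:basic}
Let $\Gamma,\Gamma'$ be tests and $R$ a poset.
\begin{itemize}
\item[(a)] Let $w$ witness that $R$ is $\Gamma$-proper. If $N\prec H(\theta')$ is countable, passes $\Gamma$, and $R,w\in N$, then every $p\in N\cap R$ has an $(N,R)$-generic extension.
\item[(b)] If every countable set that passes $\Gamma'$ passes $\Gamma$, then $\Gamma$-proper posets are $\Gamma'$-proper. In particular, proper posets are $\Gamma'$-proper for every $\Gamma'$.
\item[(c)] If $R$ is $\Gamma$-proper and $r\in R$, then $R{\restriction}r$ is $\Gamma$-proper.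
\item[(d)] ``$R$ is $\Gamma$-proper'' is $\Sigma_2$ in $R$ and the parameters of $\Gamma$.
\item[(e)] If $\Gamma$ is stationary and $R$ is $\Gamma$-proper, then $R$ preserves $\omega_1$, $\Gamma$ is stationary in $V^R$, and every countable set of ordinals in $V^R$ is contained in a set of $V$ that is countable in $V$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $w=(H(\theta),z)$ and $N_0=N\cap H(\theta)$. If $a\in N_0$ and $H(\theta)\models\exists x\,\psi(x,a)$, then, since $H(\theta)\in N\prec H(\theta')$, there is a witness $x\in N\cap H(\theta)$. So $N_0\prec H(\theta)$ by the Tarski--Vaught criterion. Also $R,z\in N_0$, $N_0$ passes $\Gamma$, and $N_0\cap R=N\cap R$. As $\mathcal P(R)\in H(\theta)$, the models $N_0$ and $N$ contain the same dense subsets of $R$. So $(N_0,R)$-generic and $(N,R)$-generic mean the same.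

(b) Let $w$ be a witness for $\Gamma$, and let $H(\theta')$ contain $w$ and the parameters of $\Gamma'$. By (a), $(H(\theta'),w)$ is a witness for $\Gamma'$.

(c) Let $w$ be a witness for $R$ and $w\in H(\theta')$. Then $(H(\theta'),(w,R,r))$ is a witness for $R{\restriction}r$: if $p\in N\cap R{\restriction}r$, then (a) gives an $(N,R)$-generic $q\le p$, which is $(N,R{\restriction}r)$-generic by Lemma~\ref{lem:gen}(b).

(d) $R$ is $\Gamma$-proper if and only if there are $\theta,X,Y,z$ with the following four $\Pi_1$-properties. (1) $\theta>\omega$ is an ordinal and no function from a smaller ordinal is cofinal in $\theta$. (2) $X=H(\theta)$. Write $\rho(x,t,f)$ for the $\Delta_0$-statement that $t$ is transitive, $x\subseteq t$, and $f$ is an injection of $t$ into an ordinal below $\theta$; then (2) says $\forall x\in X\,\exists t,f\in X\,\rho(x,t,f)$ and $\forall x,t,f\,(\rho(x,t,f)\rightarrow x\in X)$. (3) $Y=\mathcal P(R)$, and $R,Y,z$ and the parameters are in $X$. (4) For all $f:\omega\to X$, if $N=\mathrm{ran}(f)$ is elementary in $(X,\in)$, contains $R,z$ and passes $\Gamma$, then every $p\in N\cap R$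 has an $(N,R)$-generic extension. In (4) everything after the first quantifier is $\Delta_1$.

(e) Let $r\in R$ and let $\dot z$ be a name. As $\Gamma$ is stationary, there are a $\theta'$ with the parameters in $H(\theta')$ and a countable $N\prec H(\theta')$ that passes $\Gamma$ and contains $R,r,\dot z$ and a witness. By (a) there is an $(N,R)$-generic $q\le r$. Let $q\in G$. By (G) and Lemma~\ref{lem:gen}(a), $\dot z[G]\in N[G]\prec H(\theta')^{V[G]}$, and the countable set $N[G]$ has the same ordinals as $N$, so it passes $\Gamma$. By density, $\Gamma$ is stationary in $V^R$. If $\dot z[G]$ is a function from $\omega$ to the ordinals, its values are ordinals of $N[G]$, so its range is contained in $N\cap\mathrm{Ord}$, which is countable in $V$. By density this gives the covering property, and in particular no function from $\omega$ onto $\omega_1$ is added.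
\end{proof}

By (b) and (e), proper posets preserve $\omega_1$ and every stationary $T\subseteq\omega_1$. The stationarity of $\Gamma$ cannot be omitted in (e): every poset is $[\emptyset]$-proper.

\begin{lemma}[Club shooting]\label{lem:club}
Let $T\subseteq\omega_1$ have uncountable complement, let $\Gamma$ be a test and $z$ a set. Suppose that $N\cap\omega_1\notin T$ for every $\theta$ and every countable $N\prec H(\theta)$ with $z\in N$ that passes $\Gamma$. Then $C(T)$ is $\Gamma$-proper. In particular, $C(T)$ is $[T']$-proper whenever $T'\cap T=\emptyset$.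
\end{lemma}

\begin{proof}
Let $H(\theta)$ contain $\mathcal P(C(T))$, $z$ and the parameters of $\Gamma$. We show that $(H(\theta),z)$ is a witness. Let $N\prec H(\theta)$ be countable with $C(T),z\in N$, passing $\Gamma$, let $\delta=N\cap\omega_1$ and $p\in N\cap C(T)$. Take $p=p_0\ge p_1\ge\cdots$ as in Lemma~\ref{lem:gen}(c). Each $p_k$ is a countable element of $N$, so $p_k\subseteq\delta$. For $\beta<\delta$ the dense set $\{c:\max c\ge\beta\}$ is in $N$, so the maxima of the $p_k$ converge to $\delta$. Since $\delta\notin T$, the set $\bigcup_kp_k\cup\{\delta\}$ is a condition. It is a lower bound of the sequence, hence $(N,C(T))$-generic.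
\end{proof}

With Lemma~\ref{lem:basic} this proves the two facts used in Section~\ref{sec:idea}.

\section{Iterating below a condition}\label{sec:iter}

The proof of the next proposition follows the usual proof that CS iterations of proper posets are proper, with two additions. First, if $N$ passes $\Gamma$ and $G_\xi$ contains an $(N,P_\xi)$-generic condition, then $N[G_\xi]$ passes $\Gamma$, because it has the same ordinals; this is why tests look only at ordinals. Second, the hypothesis on $\dot Q_\xi$ is available only when $p^*{\restriction}\xi\in G_\xi$, so the induction carries the requirement that all conditions considered lie below $p^*$.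

\begin{proposition}\label{prop:iter}
Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be a CS iteration with limit $P_\delta$, let $p^*\in P_\delta$ and let $\Gamma$ be a test. Suppose that for all $\xi<\delta$,
\[
p^*{\restriction}\xi\Vdash_\xi\text{``$\dot Q_\xi{\restriction}p^*(\xi)$ is $\Gamma$-proper''}.
\]
Then $P_\delta{\restriction}p^*$ is $\Gamma$-proper. In particular, if $\Vdash_\xi$ ``$\dot Q_\xi$ is $\Gamma$-proper'' for all $\xi<\delta$, then $P_\delta$ is $\Gamma$-proper.
\end{proposition}

\begin{proof}
For $\xi<\delta$ choose a name $\dot w_\xi$ that $p^*{\restriction}\xi$ forces to be a witness for $\dot Q_\xi{\restriction}p^*(\xi)$. Let $z$ consist of the iteration, $p^*$ and $\langle\dot w_\xi:\xi<\delta\rangle$, and let $H(\chi)$ contain $z$, $\mathcal P(P_\delta)$ and the parameters of $\Gamma$. We show that $(H(\chi),z)$ is a witness for $P_\delta{\restriction}p^*$. Fix a countable $N\prec H(\chi)$ with $z\in N$ that passes $\Gamma$.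

\medskip\noindent\emph{Claim. Let $\eta\le\gamma$ be in $N\cap(\delta+1)$, let $q\in P_\eta$ be $(N,P_\eta)$-generic, and let $\dot p$ be a $P_\eta$-name, not necessarily in $N$, such that
\[
q\Vdash_\eta\ \dot p\in P_\gamma\cap N,\quad\dot p\le p^*{\restriction}\gamma,\quad\dot p{\restriction}\eta\in\dot G_\eta.
\]
Then there is an $(N,P_\gamma)$-generic $r\in P_\gamma$ with $r{\restriction}\eta=q$ and $r\Vdash_\gamma\dot p\in\dot G_\gamma$.}

\medskip
The claim suffices. Let $p\in N$, $p\le p^*$, and apply it with $\eta=0$, $\gamma=\delta$, $q=\emptyset$, $\dot p=\check p$. The resulting $r$ forces $p\in\dot G_\delta$, so $r$ and $p$ have a common extension. This extension is $(N,P_\delta)$-generic, hence $(N,P_\delta{\restriction}p^*)$-generic by Lemma~\ref{lem:gen}(b).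

We prove the claim by induction on $\gamma$, for all $\eta,q,\dot p$. If $\gamma=\eta$, take $r=q$.

\medskip\noindent\emph{Successor step: $\gamma=\beta+1>\eta$.} Then $\beta\in N$. The induction hypothesis, applied to $\eta\le\beta$, $q$ and the name $\dot p{\restriction}\beta$, gives an $(N,P_\beta)$-generic $r'$ with $r'{\restriction}\eta=q$ and $r'\Vdash_\beta\dot p{\restriction}\beta\in\dot G_\beta$.

Let $r'\in G_\beta$, and put $p=\dot p[G_\beta]$, $a=p^*(\beta)[G_\beta]$ and $N'=N[G_\beta]$. We have $p\in N$, $p\le p^*{\restriction}\gamma$ and $p{\restriction}\beta\in G_\beta$. Hence $p^*{\restriction}\beta\in G_\beta$ and $p(\beta)[G_\beta]\le a$. So $Q_\beta{\restriction}a$ is $\Gamma$-proper in $V[G_\beta]$, with witness $\dot w_\beta[G_\beta]$. The model $N'\prec H(\chi)^{V[G_\beta]}$ passes $\Gamma$ by Lemma~\ref{lem:gen}(a), and it contains $Q_\beta$, $a$, the witness and $p(\beta)[G_\beta]$. By Lemmas \ref{lem:basic}(a) and \ref{lem:gen}(b) there is an $(N',Q_\beta)$-generic $t\le p(\beta)[G_\beta]$.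

Back in $V$, let $\dot t$ name such a $t$ below $r'$, and let $r=r'\cup\{(\beta,\dot t)\}$. Then $r{\restriction}\eta=q$. Let $r\in G_\gamma$ and keep the notation above. Then $t\in G(\beta)$, so $p(\beta)[G_\beta]\in G(\beta)$, and $p\in G_\gamma$ by (I3). For genericity, let $D\in N$ be dense in $P_\gamma$, and put
\[
D^*=\{s(\beta)[G_\beta]:s\in D,\ s{\restriction}\beta\in G_\beta\}\in N'.
\]
This set is dense in $Q_\beta$. Indeed, let $\tau\in B_\beta$. Extending $u\cup\{(\beta,\tau)\}$ into $D$ for $u\in P_\beta$, we see that $\{s{\restriction}\beta:s\in D,\ s{\restriction}\beta\Vdash_\beta s(\beta)\le\tau\}$ is dense in $P_\beta$, so it meets $G_\beta$, and $D^*$ has an element below $\tau[G_\beta]$. Since $t\in G(\beta)$, there is $d\in D^*\cap N'\cap G(\beta)$. By elementarity of $N'$, $d=s(\beta)[G_\beta]$ for some $s\in D\cap N'$ with $s{\restriction}\beta\in G_\beta$. Now $s\in N'\cap V=N$ by Lemma~\ref{lem:gen}(a), and $s\in G_\gamma$ by (I3). So $D\cap N\cap G_\gamma\ne\emptyset$.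

\medskip\noindent\emph{Limit step: $\gamma>\eta$ is a limit.} The set $N\cap\gamma$ is closed under successors, so $\sigma=\sup(N\cap\gamma)$ is a limit ordinal. Choose $\eta=\gamma_0<\gamma_1<\cdots$ in $N\cap\gamma$ cofinal in $\sigma$, and let $\langle D_n:n<\omega\rangle$ list the dense subsets of $P_\gamma$ in $N$. We build $(N,P_{\gamma_n})$-generic conditions $q_n\in P_{\gamma_n}$ and $P_{\gamma_n}$-names $\dot p_n$ with $q_0=q$, $\dot p_0=\dot p$, $q_{n+1}{\restriction}\gamma_n=q_n$,
\[
q_n\Vdash_{\gamma_n}\ \dot p_n\in P_\gamma\cap N,\quad\dot p_n\le p^*{\restriction}\gamma,\quad\dot p_n{\restriction}\gamma_n\in\dot G_{\gamma_n},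
\]
and $q_{n+1}\Vdash\dot p_{n+1}\le\dot p_n$ and $\dot p_{n+1}\in D_n$.

Given $q_n$ and $\dot p_n$, let $q_n\in G_{\gamma_n}$ and $p=\dot p_n[G_{\gamma_n}]\in N$. Let $E$ be the set of $s\in P_{\gamma_n}$ such that $s\perp p{\restriction}\gamma_n$ or $s=p'{\restriction}\gamma_n$ for some $p'\in D_n$ with $p'\le p$. Then $E\in N$. It is dense: if $u\le s$ and $u\le p{\restriction}\gamma_n$, extend $u\cup p{\restriction}[\gamma_n,\gamma)$ to some $p'\in D_n$; then $p'\le p$ by (I2) and $p'{\restriction}\gamma_n\le s$. So there is $s\in E\cap N\cap G_{\gamma_n}$. It is compatible with $p{\restriction}\gamma_n\in G_{\gamma_n}$, so by elementarity $s=p'{\restriction}\gamma_n$ for some $p'\in D_n\cap N$ with $p'\le p$. Let $\dot p_{n+1}$ be a $P_{\gamma_n}$-name for such a $p'$ below $q_n$. The induction hypothesis, applied to $\gamma_n\le\gamma_{n+1}$, $q_n$ and $\dot p_{n+1}{\restriction}\gamma_{n+1}$, gives $q_{n+1}$.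

Let $r=\bigcup_nq_n$, a condition with $r{\restriction}\gamma_n=q_n$. Let $r\in G_\gamma$ and $p_n=\dot p_n[G_\gamma]$. For $m\ge n$ we have $p_m\le p_n$ and $p_m{\restriction}\gamma_m\in G_{\gamma_m}$, so $p_n{\restriction}\gamma_m\in G_{\gamma_m}$. Hence $p_n{\restriction}\xi\in G_\xi$ for all $\xi<\sigma$. The set $\mathrm{dom}(p_n)$ is a countable element of $N$, so it is contained in $N\cap\gamma\subseteq\sigma$, and $p_n\in P_\sigma$. By Lemma~\ref{lem:limit}, $p_n\in G_\sigma\subseteq G_\gamma$. Thus $\dot p[G_\gamma]=p_0\in G_\gamma$ and $p_{n+1}\in D_n\cap N\cap G_\gamma$ for all $n$.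
\end{proof}

For Theorem~\ref{thm:B} we need a version in which an iterand is excused from being $\Gamma$-proper if it can force a given $\Sigma_1$-statement.

\begin{corollary}\label{cor:promise}
Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be a CS iteration, $\Gamma$ a test, $\varphi$ a $\Sigma_1$-formula, $\rho\le\delta$, and $\dot x$ a finite tuple of $P_\rho$-names. Let $p\in P_\delta$ be a condition no extension of which forces $\varphi(\dot x)$. Suppose that $p{\restriction}\xi$ forces ``$\dot Q_\xi{\restriction}p(\xi)$ is $\Gamma$-proper'' for $\xi<\rho$, and forces ``$\dot Q_\xi{\restriction}p(\xi)$ is $\Gamma$-proper, or some condition of $\dot Q_\xi$ below $p(\xi)$ forces $\varphi(\dot x)$'' for $\rho\le\xi<\delta$. Then $P_\delta{\restriction}p$ is $\Gamma$-proper.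
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:iter} it suffices to show that $p{\restriction}\xi$ forces the first alternative for each $\xi\in[\rho,\delta)$. If not, some $s\le p{\restriction}\xi$ forces the second alternative, say with the condition named by $\dot r\in B_\xi$. Let $t=s\cup\{(\xi,\dot r)\}\cup p{\restriction}(\xi,\delta)$. Then $t\le p$ by (I2). If $t\in G_\delta$, then $s\in G_\xi$ and $\dot r[G_\xi]\in G(\xi)$, so $\varphi(\dot x[G_\rho])$ holds in $V[G_{\xi+1}]$, and in $V[G_\delta]$ by upward absoluteness. So $t$ forces $\varphi(\dot x)$, contrary to the choice of $p$.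
\end{proof}

\section{Diagonalizing against all formulas}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\langle\varphi_n:n<\omega\rangle$ enumerate the $\Sigma_1$-formulas $\varphi(v_0,v_1)$, with $\varphi_0$ an unsatisfiable one such as $\exists x\,(v_0\neq v_0)$. By Ulam's theorem there are pairwise disjoint stationary sets $T_n\subseteq\omega_1$, $n<\omega$.

\medskip\noindent\emph{The iteration.} We define a CS iteration $\langle P_\xi,\dot Q_\xi:\xi<\omega_1\rangle$ with limit $P=P_{\omega_1}$. Write $\xi=\omega\cdot\mu+n$ with $n<\omega$, so that every $n$ is considered at unboundedly many stages. Work in $V[G_\xi]$.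
\begin{itemize}
\item If $n$ has not been killed at a stage below $\xi$ and there is a proper poset $R$ with $1_R\Vdash\varphi_n(T_n,\omega_1)$, choose such an $R$ of least rank, let $Q_\xi=R*\dot C(T_n)$, and say that \emph{$n$ is killed at $\xi$}.
\item Otherwise let $Q_\xi=\{1\}$.
\end{itemize}
A name $\dot Q_\xi$ exists by the maximum principle. Whether $n$ is killed at $\xi$ is a statement about $V[G_\xi]$. No poset forces $\varphi_0$, so $0$ is never killed, and $T_0$ will serve to preserve $\omega_1$.

\medskip\noindent\emph{Step 1. For all $\xi\le\omega_1$, $P_\xi$ is $[T_0]$-proper and preserves $\omega_1$. For $\xi<\omega_1$, in $V[G_\xi]$ the poset $Q_\xi$ is well defined and is $[T_m]$-proper for every $m$ that is not killed at $\xi$.}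

We argue by induction on $\xi$, along with the construction. The second statement for all $\xi'<\xi$, with $m=0$, gives that $P_\xi$ is $[T_0]$-proper by Proposition~\ref{prop:iter}, and then $P_\xi$ preserves $\omega_1$ by Lemma~\ref{lem:basic}(e). For the second statement at $\xi$, only the case $Q_\xi=R*\dot C(T_n)$ needs proof. Here $n\neq0$. As $R$ is proper, $\omega_1$ is preserved in $V[G_\xi]^R$, and $\omega_1\setminus T_n$ contains the unbounded set $T_0$, so $C(T_n)$ is defined there. Let $m\ne n$. Then $R$ is $[T_m]$-proper by Lemma~\ref{lem:basic}(b), and $R$ forces $C(T_n)$ to be $[T_m]$-proper by Lemma~\ref{lem:club}, as $T_m\cap T_n=\emptyset$. Proposition~\ref{prop:iter} in $V[G_\xi]$, for length $2$, shows that $Q_\xi$ is $[T_m]$-proper.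

\medskip\noindent\emph{Step 2. If $\kappa$ is reflecting, then $P\in V_\kappa$.}

By Lemma~\ref{lem:size} and $\omega_1<\kappa$ it suffices to show: if $P_\xi\in V_\kappa$, then $Q_\xi\in V_\kappa[G_\xi]$. By Lemma~\ref{lem:refl}, $\kappa$ is reflecting in $V[G_\xi]$ and $V_\kappa[G_\xi]$ consists of the sets of rank less than $\kappa$ in $V[G_\xi]$. The property ``$R$ is proper and $1_R\Vdash\varphi_n(T_n,\omega_1)$'' is $\Sigma_2$ by Lemma~\ref{lem:basic}(d) and \eqref{eq:forcesigma}. If some $R\in V[G_\xi]$ has it, then by Lemma~\ref{lem:refl}(a) some $R$ of rank less than $\kappa$ has it, so the chosen $R$ of least rank is in $V_\kappa[G_\xi]$. The poset $C(T_n)$ of $V[G_\xi]^R$ consists of subsets of $\omega_1$, so it has rank less than $\kappa$, and $R*\dot C(T_n)\in V_\kappa[G_\xi]$ by Lemma~\ref{lem:size} in $V[G_\xi]$.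

\medskip
Let $G=G_{\omega_1}$ be $P$-generic, and let $K$ be the set of all $n$ that are killed at some stage.

\medskip\noindent\emph{Step 3. If $n\in K$, then in every $\omega_1$-preserving extension of $V[G]$, $\varphi_n(T_n,\omega_1)$ holds and $T_n$ is nonstationary.}

Let $n$ be killed at $\xi$. The model $V[G_{\xi+1}]$ is an extension of $V[G_\xi]$ by $R$ and then by $C(T_n)$. So $\varphi_n(T_n,\omega_1)$ holds in it, and it contains a club disjoint from $T_n$. Both statements are $\Sigma_1$ in $T_n$ and $\omega_1$.

\medskip\noindent\emph{Step 4. If $n\notin K$, then $T_n$ is stationary in $V[G]$.}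

Let $p^*\in G$ force that $n$ is never killed. By (I2), $p^*{\restriction}\xi$ forces that $n$ is not killed at $\xi$, for each $\xi<\omega_1$. By Step 1 and Lemma~\ref{lem:basic}(c), $p^*{\restriction}\xi$ forces that $\dot Q_\xi{\restriction}p^*(\xi)$ is $[T_n]$-proper. By Proposition~\ref{prop:iter}, $P{\restriction}p^*$ is $[T_n]$-proper. As $T_n$ is stationary in $V$ and $p^*\in G$, Lemma~\ref{lem:basic}(e) shows that $T_n$ is stationary in $V[G]$.

\medskip\noindent\emph{Step 5. There is $\xi_0<\omega_1$ with $V[G_\xi]=V[G]$ for all $\xi\in[\xi_0,\omega_1)$.}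

Each $n$ is killed at most once and $\omega_1$ is preserved, so there is $\xi_0<\omega_1$ above all stages at which a killing occurs. Then $Q_\xi=\{1\}$ for $\xi\in[\xi_0,\omega_1)$. We show by induction on $\xi\in[\xi_0,\omega_1]$ that $G_\xi=\{s\in P_\xi:s{\restriction}\xi_0\in G_{\xi_0}\}$. The inclusion from left to right is (I1). For the converse, at a successor $\xi+1$ use (I3) and $G(\xi)=Q_\xi$, and at a limit use Lemma~\ref{lem:limit}. So $G\in V[G_{\xi_0}]$.

\medskip\noindent\emph{Step 6. If $n\notin K$, then in $V[G]$ no condition in a proper poset forces $\varphi_n(T_n,\omega_1)$.}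

Suppose that $q\in Q$ does, where $Q$ is proper in $V[G]$. Take $\xi\ge\xi_0$ of the form $\omega\cdot\mu+n$. In $V[G_\xi]=V[G]$ the poset $Q{\restriction}q$ is proper by Lemma~\ref{lem:basic}(c), and its greatest element forces $\varphi_n(T_n,\omega_1)$. As $n$ has not been killed below $\xi$, it is killed at $\xi$, a contradiction.

\medskip
Now let $Q\in V[G]$ be proper and let $G'$ be $Q$-generic over $V[G]$. Work in $V[G][G']$, where $\omega_1$ is preserved, and fix $n$. If $n\in K$, then $\varphi_n(T_n,\omega_1)$ holds and $T_n$ is nonstationary by Step 3. If $n\notin K$, then $T_n$ is stationary by Step 4 and the properness of $Q$, and $\varphi_n(T_n,\omega_1)$ fails by Step 6. So $\varphi_n(T_n,\omega_1)$ holds if and only if $T_n$ is \emph{non}stationary, and $\varphi_n$ does not define stationarity.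
\end{proof}

The poset $P$ is not proper: if $\varphi_n$ is a valid formula, then $n$ is killed at stage $n$, so $P$ destroys the stationary set $T_n$. Properness of $Q$ enters the last paragraph twice, to keep the surviving sets $T_n$ stationary and to apply Step 6.

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Let $\kappa$ be reflecting, let $P\in V_\kappa$ be as in Theorem~\ref{thm:A} and let $G$ be $P$-generic. By Lemma~\ref{lem:refl}(c), $\kappa$ is reflecting in $V[G]$; this is where $P\in V_\kappa$ is needed. By Theorem~\ref{thm:GS} there is a proper $Q\in V[G]$ that forces $\mathsf{BPFA}$. By Theorem~\ref{thm:A}, $Q$ also forces that $\mathrm{NS}_{\omega_1}$ is not $\Sigma_1(\omega_1)$-definable.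
\end{proof}

\section{A supply of stationary sets}\label{sec:supply}

We turn to Theorem~\ref{thm:B}. In Section~\ref{sec:A} all formulas were known in advance, so the diagonalization could be finished before $\mathsf{BPFA}$ was forced. Parameters $A\in H(\omega_2)^W$ appear only while $W$ is being built. So the diagonalization must be interleaved with an iteration of length $\kappa$ that forces $\mathsf{BPFA}$, and this raises two difficulties.

First, there are $\kappa$ many pairs $(\varphi,A)$, and there are no more than $\aleph_1$ pairwise disjoint nonempty subsets of $\omega_1$. The sets attached to the pairs must be created along the way, and the earlier stages, some of which kill stationary sets, must leave room for them. The tests $[{=}\alpha]$ solve this: $[{=}\alpha]$ makes sense in the ground model, and it turns into a subset of $\omega_1$ when $\alpha$ is collapsed. The second difficulty concerns the stages that force $\Sigma_1$-statements; it is discussed in Section~\ref{sec:long}.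

\begin{lemma}\label{lem:trace}
Let $g:\omega_1\to\omega_1$, let $e:\omega_1\to\alpha$ be a surjection, and put
\[
T(e)=\{\delta<\omega_1:g(\delta)=\mathrm{otp}(e[\delta])\}.
\]
Let $N\prec H(\theta)$ be countable with $e\in N$, and $\delta=N\cap\omega_1$.
\begin{itemize}
\item[(a)] $\delta\in T(e)$ if and only if $N$ passes $[{=}\alpha]$.
\item[(b)] If $N$ passes $[{\ge}\lambda]$ for some $\lambda>\alpha$, then $\delta\notin T(e)$.
\item[(c)] If $N$ passes $[{=}\beta]$ for some $\beta\in N$ with $\beta\neq\alpha$, then $\delta\notin T(e)$.
\end{itemize}
Consequently, if $[{=}\alpha]$ is stationary then $T(e)$ is stationary, and if $[{\ge}\lambda]$ is stationary for some $\lambda>\alpha$ then $\omega_1\setminus T(e)$ is stationary.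
\end{lemma}

\begin{proof}
(a) We have $e[\delta]\subseteq N\cap\alpha$ as $\delta\subseteq N$. If $\gamma\in N\cap\alpha$, then by elementarity $\gamma=e(i)$ for some $i\in N\cap\omega_1=\delta$. So $e[\delta]=N\cap\alpha$.

(b) Since $\alpha=\mathrm{ran}(e)\in N\cap\lambda$, the set $N\cap\alpha$ is a proper initial segment of $N\cap\lambda$. So $g(\delta)\ge\mathrm{otp}(N\cap\lambda)>\mathrm{otp}(N\cap\alpha)$, and (a) applies.

(c) Both $\alpha$ and $\beta$ are in $N$, so the trace of $N$ on the smaller one is a proper initial segment of the trace on the larger one. So $g(\delta)=\mathrm{otp}(N\cap\beta)\ne\mathrm{otp}(N\cap\alpha)$.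

For the last statement, given a club $C$ take $N$ with $C,e\in N$ passing the test; then $\delta\in C$, and (a) or (b) applies.
\end{proof}

By (b) and (c), killing $T(e)$ harms neither the tests $[{=}\beta]$ for $\beta\ne\alpha$ nor the tests $[{\ge}\lambda]$ for $\lambda>\alpha$. The test $[{\ge}\lambda]$ protects all $[{=}\alpha]$ with $\alpha\geq\lambda$ at once. Indeed, for $\lambda\le\alpha$ the set $N\cap\lambda$ is an initial segment of $N\cap\alpha$, so a set that passes $[{=}\alpha]$ or $[{\ge}\alpha]$ passes $[{\ge}\lambda]$. By Lemma~\ref{lem:basic}(b), in every generic extension,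
\begin{equation}\label{eq:mono}
[{\ge}\lambda]\text{-proper}\ \Longrightarrow\ [{\ge}\alpha]\text{-proper and }[{=}\alpha]\text{-proper, for all }\alpha\ge\lambda.
\end{equation}
It remains to find a $g$ for which all these tests are stationary. A generic function does it.

\begin{lemma}\label{lem:g}
Let $F$ be the poset of functions $p:\gamma\to\omega_1$ with $\gamma<\omega_1$, ordered by extension, and let $g$ be the union of an $F$-generic filter over $V_0$. Then $\omega_1$ is preserved, and in $V_0[g]$ the tests $[{=}\alpha]$ and $[{\ge}\alpha]$ are stationary for every ordinal $\alpha$.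
\end{lemma}

\begin{proof}
$F$ is $\sigma$-closed, hence proper. Work in $V_0$. Let $p\in F$ and let $\dot z$ be a name. Take a countable $N\prec H(\chi)$ containing $F,p,\dot z,\alpha$ and a name for $g$, and let $\delta=N\cap\omega_1$. Let $p=p_0\ge p_1\ge\cdots$ be as in Lemma~\ref{lem:gen}(c). The domains of the $p_k$ are in $N\cap\omega_1$, and they are unbounded in $\delta$ since $\{s:\beta\in\mathrm{dom}(s)\}\in N$ is dense for $\beta<\delta$. So $q=\bigcup_kp_k\cup\{(\delta,\mathrm{otp}(N\cap\alpha))\}$ is a condition, and it is $(N,F)$-generic. If $q$ is in the generic filter $G$, then $\dot z[G]\in N[G]\prec H(\chi)^{V_0[g]}$, the model $N[G]$ has the same ordinals as $N$, and $g(\delta)=\mathrm{otp}(N\cap\alpha)$. So $N[G]$ passes $[{=}\alpha]$, and hence $[{\ge}\alpha]$. The lemma follows by density.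
\end{proof}

For the rest of the paper $\kappa$ is reflecting in $V_0$, $g$ is as in Lemma~\ref{lem:g}, all tests use this $g$, and $V=V_0[g]$. Since $F\in V_\kappa^{V_0}$, $\kappa$ is reflecting in $V$ by Lemma~\ref{lem:refl}(c).

\section{The iteration of length $\kappa$}\label{sec:long}

The iteration has three types of stages. A stage $\eta$ of type 0 collapses an ordinal $\lambda_\eta$, which creates a set $T_\eta$, and attaches $T_\eta$ to a pair $(\varphi_\eta,A_\eta)$. A stage of type 1 kills $T_\eta$ if $\varphi_\eta(T_\eta,A_\eta)$ has become true. A stage of type 2 forces a $\Sigma_1$-statement $\psi(a)$ if an admissible poset can do so.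

Which posets are admissible? Suppose that in the final model $W$ a proper poset $Q$ forces $\psi(a)$. At a stage $\zeta$ that considers $\psi(a)$, the poset at hand that forces $\psi(a)$ over $V[G_\zeta]$ is the tail of the iteration followed by $Q$. This poset must be admissible; reflection then yields a small admissible one. The tail contains stages of type 1, and this has two consequences. The tail may kill sets $T_\eta$ with $\eta\ge\zeta$, so it cannot be expected to be $[{\ge}\lambda_\zeta]$-proper. It will be $[{\ge}\kappa]$-proper. We therefore admit posets that are $[{\ge}\lambda]$-proper for some $\lambda$, and afterwards collapse only ordinals that are at least $\lambda$; the tests given up have not been assigned to any pair. The tail may also kill sets $T_\eta$ with $\eta<\zeta$, but only after $\varphi_\eta(T_\eta,A_\eta)$ has become true. The notion of respecting $\eta$, below, allows exactly this.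

\subsection*{Construction}
An ordinal $\eta=\nu+k$, with $\nu$ zero or a limit and $k<\omega$, has \emph{type} $i\in\{0,1,2\}$ if $k\equiv i\pmod 3$. As $|V_\kappa|=\kappa$, we can fix $h:\kappa\to V_\kappa$ such that every $x\in V_\kappa$ equals $h(\eta)$ for unboundedly many $\eta<\kappa$ of each type. We define in $V$ a CS iteration $\langle P_\xi,\dot Q_\xi:\xi<\kappa\rangle$ with $P_\xi\in V_\kappa$ for $\xi<\kappa$, and a nondecreasing sequence of ordinals $\lambda_\xi<\kappa$, with $\lambda_0=\omega_1$ and $\lambda_\xi=\sup_{\xi'<\xi}\lambda_{\xi'}$ at limits.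

\medskip\noindent\emph{Stage $\eta$ of type 0.} In $V[G_\eta]$ let $Q_\eta=\mathrm{Col}(\omega_1,\lambda_\eta)$ be the $\sigma$-closed poset of countable partial functions from $\omega_1$ to $\lambda_\eta$. Let $e_\eta:\omega_1\to\lambda_\eta$ be the generic surjection and $T_\eta=T(e_\eta)\in V[G_{\eta+1}]$. Put $\lambda_{\eta+1}=\lambda_\eta+1$. If $h(\eta)=(\varphi,\dot A)$ with $\varphi(v_0,v_1)$ a $\Sigma_1$-formula and $\dot A$ a $P_\eta$-name, let $\varphi_\eta=\varphi$ and $A_\eta=\dot A[G_\eta]$. Otherwise let $\varphi_\eta$ be unsatisfiable and $A_\eta=\emptyset$.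

\begin{definition}\label{def:respect}
Let $\eta$ have type 0 and work in a generic extension of $V[G_{\eta+1}]$. A poset $R$ \emph{respects $\eta$} if for every $r\in R$, either some $r'\le r$ forces $\varphi_\eta(T_\eta,A_\eta)$, or $R{\restriction}r$ is $[{=}\lambda_\eta]$-proper.
\end{definition}

By Lemma~\ref{lem:basic}(b),(c), $[{=}\lambda_\eta]$-proper posets, and in particular proper posets, respect $\eta$.

\medskip\noindent\emph{Stage $\zeta$ of type 1.} If $h(\zeta)=\eta<\zeta$ is an ordinal of type 0 and $V[G_\zeta]\models\varphi_\eta(T_\eta,A_\eta)$, let $Q_\zeta=C(T_\eta)$, computed in $V[G_\zeta]$. Otherwise let $Q_\zeta=\{1\}$. Put $\lambda_{\zeta+1}=\lambda_\zeta$.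

\medskip\noindent\emph{Stage $\zeta$ of type 2.} Suppose that $h(\zeta)=(\psi,\dot a)$ with $\psi(v)$ a $\Sigma_1$-formula and $\dot a$ a $P_\zeta$-name, let $a=\dot a[G_\zeta]$, and suppose that in $V[G_\zeta]$ there are a poset $R$ and an ordinal $\lambda$ such that
\begin{itemize}
\item[(i)] $R$ is $[{\ge}\lambda]$-proper,
\item[(ii)] $R$ respects every $\eta<\zeta$ of type 0,
\item[(iii)] $1_R\Vdash\psi(a)$.
\end{itemize}
Then choose such $R$ and $\lambda$ in $V_\kappa[G_\zeta]$ and let $Q_\zeta=R$. In all other cases let $Q_\zeta=\{1\}$ and $\lambda=0$. Since $|P_\zeta|<\kappa$, the name for the chosen $\lambda<\kappa$ has fewer than $\kappa$ possible values, so we can fix in $V$ an ordinal $\lambda_{\zeta+1}\in[\lambda_\zeta,\kappa)$ that is forced to be at least $\lambda$.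

The choice inside $V_\kappa[G_\zeta]$ is the place where reflection is used. The parameters $a$, $\psi$, $g$, $\omega_1$ and the sequence of all $(\lambda_\eta,\varphi_\eta,T_\eta,A_\eta)$ for $\eta<\zeta$ of type 0 are in $H(\kappa)^{V[G_\zeta]}=V_\kappa[G_\zeta]$. Clause (i) is $\Sigma_2$ by Lemma~\ref{lem:basic}(d), and (iii) is $\Sigma_1$ by \eqref{eq:forcesigma}. Clause (ii) is a disjunction of a $\Sigma_1$-property and a $\Sigma_2$-property, preceded by quantifiers bounded by the sequence and by $R$, so it is $\Sigma_2$. As $P_\zeta\in V_\kappa$, $\kappa$ is reflecting in $V[G_\zeta]$, and Lemma~\ref{lem:refl}(a) gives $R,\lambda\in V_\kappa[G_\zeta]$ that satisfy (i)--(iii) in $V[G_\zeta]$. The iterands of types 0 and 1 have rank less than $\kappa$ as well, so Lemma~\ref{lem:size} keeps $P_\xi$ in $V_\kappa$.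

The next lemma is proved along with the construction. It shows in particular that $C(T_\eta)$ is defined when it is called for.

\begin{lemma}\label{lem:inv}
For all $\xi<\kappa$, $P_\xi$ forces:
\begin{itemize}
\item[(J1)] $\dot Q_\xi$ is $[{\ge}\lambda_{\xi+1}]$-proper;
\item[(J2)] $\dot Q_\xi$ respects every $\eta<\xi$ of type 0.
\end{itemize}
Moreover $P_\xi$ is $[{\ge}\lambda_\xi]$-proper for $\xi<\kappa$, and $P_\kappa$ is $[{\ge}\kappa]$-proper. So for $\xi\le\kappa$, $P_\xi$ preserves $\omega_1$, and every countable set of ordinals in $V^{P_\xi}$ is contained in a set of $V$ that is countable in $V$.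
\end{lemma}

\begin{proof}
Put $\lambda_\kappa=\kappa$ for this proof. Let $\xi\le\kappa$ and assume (J1) below $\xi$. For $\xi'<\xi$ we have $\lambda_{\xi'+1}\le\lambda_\xi$, so $\dot Q_{\xi'}$ is forced to be $[{\ge}\lambda_\xi]$-proper by \eqref{eq:mono}. By Proposition~\ref{prop:iter}, $P_\xi$ is $[{\ge}\lambda_\xi]$-proper. The test $[{\ge}\lambda_\xi]$ is stationary in $V$ by Lemma~\ref{lem:g}. By Lemma~\ref{lem:basic}(e), $\omega_1$ is preserved, the covering property holds, and $[{\ge}\lambda_\xi]$ is stationary in $V[G_\xi]$.

Now let $\xi<\kappa$ and work in $V[G_\xi]$. If $\xi$ has type 0 or $Q_\xi=\{1\}$, then $Q_\xi$ is proper, which gives (J1) and (J2). If $\xi$ has type 2 and $Q_\xi=R$ was chosen with $\lambda$, then (J1) follows from (i), $\lambda\le\lambda_{\xi+1}$ and \eqref{eq:mono}, and (J2) is (ii).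

It remains to treat $\xi$ of type 1 with $h(\xi)=\eta<\xi$ of type 0 and $\varphi_\eta(T_\eta,A_\eta)$ true. We have $\lambda_\eta<\lambda_{\eta+1}\le\lambda_\xi=\lambda_{\xi+1}$. By Lemma~\ref{lem:trace}, $\omega_1\setminus T_\eta$ is stationary, so $C(T_\eta)$ is defined. By Lemma~\ref{lem:trace}(b) and Lemma~\ref{lem:club} with $z=e_\eta$, $C(T_\eta)$ is $[{\ge}\lambda_{\xi+1}]$-proper. It respects $\eta$, since every condition forces $\varphi_\eta(T_\eta,A_\eta)$ by upward absoluteness. Let $\eta'<\xi$ have type 0 and $\eta'\ne\eta$. Then $\lambda_{\eta'}\neq\lambda_\eta$, because the sequence increases strictly at stages of type 0. By Lemma~\ref{lem:trace}(c) and Lemma~\ref{lem:club} with $z=(e_\eta,\lambda_{\eta'})$, $C(T_\eta)$ is $[{=}\lambda_{\eta'}]$-proper, so it respects $\eta'$.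
\end{proof}

Let $G_\kappa$ be $P_\kappa$-generic over $V$ and $W=V[G_\kappa]$. For the bookkeeping to work, every element of $H(\omega_2)^W$ must appear before stage $\kappa$.

\begin{lemma}\label{lem:W}
\begin{itemize}
\item[(a)] $P_\kappa$ has the $\kappa$-chain condition.
\item[(b)] For every $a\in H(\omega_2)^W$ there are $\zeta<\kappa$ and a $P_\zeta$-name $\dot a\in V_\kappa$ with $a=\dot a[G_\zeta]$.
\item[(c)] If $\varphi$ is $\Sigma_1$, $b\in H(\omega_2)^W$ and $W\models\varphi(b)$, then $V[G_\zeta]\models\varphi(b)$ for all sufficiently large $\zeta<\kappa$.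
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $S=\{\xi<\kappa:\mathrm{cf}(\xi)=\omega_1\}$, a stationary subset of $\kappa$, and let $p_\xi\in P_\kappa$ for $\xi\in S$. The countable set $\mathrm{dom}(p_\xi)\cap\xi$ is bounded in $\xi$. By Fodor's lemma there is $\beta<\kappa$ such that $p_\xi{\restriction}\xi\in P_\beta$ for stationarily many $\xi\in S$. As $|P_\beta|<\kappa$, there are $u\in P_\beta$ and an unbounded $S'\subseteq S$ with $p_\xi{\restriction}\xi=u$ for $\xi\in S'$. Choose $\xi<\xi'$ in $S'$ with $\mathrm{dom}(p_\xi)\subseteq\xi'$. Then $p_{\xi'}{\restriction}\xi'=u\subseteq p_\xi$, so $p_\xi\cup p_{\xi'}$ is a function. It is a condition, and it lies below $p_\xi$ and $p_{\xi'}$ because it extends both as functions.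

(b) A subset of $\omega_1$ in $W$ has a name of the form $\bigcup_{i<\omega_1}\{\check i\}\times A_i$ with antichains $A_i\subseteq P_\kappa$. By (a) fewer than $\kappa$ conditions occur, each with bounded domain, so this is a $P_\zeta$-name for some $\zeta<\kappa$. Let $a\in H(\omega_2)^W$. There are $X\subseteq\omega_1$ and $E\subseteq X\times X$ in $W$ with $(X,E)$ isomorphic to $(\mathrm{trcl}(\{a\}),\in)$. Using a pairing function on $\omega_1$, we find $\zeta<\kappa$ with $X,E\in V[G_\zeta]$. The relation $E$ is well-founded and extensional in $V[G_\zeta]$, and its transitive collapse is absolute. So $a\in H(\omega_2)^{V[G_\zeta]}\subseteq H(\kappa)^{V[G_\zeta]}=V_\kappa[G_\zeta]$.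

(c) Let $\varphi$ be $\exists x\,\theta$. Since $H(\omega_2)^W\prec_{\Sigma_1}W$, there is $c\in H(\omega_2)^W$ with $\theta(c,b)$. By (b), $b,c\in V[G_\zeta]$ for all large $\zeta$, and $\theta$ is absolute.
\end{proof}

\begin{proposition}\label{prop:nodef}
Let $\varphi$ be a $\Sigma_1$-formula and $A\in H(\omega_2)^W$. There is $T\subseteq\omega_1$ in $W$ such that, in $W$, $\varphi(T,A)$ holds if and only if $T$ is nonstationary.
\end{proposition}

\begin{proof}
Take $\dot A\in V_\kappa$ as in Lemma~\ref{lem:W}(b). By (I1) it is a $P_\eta$-name with value $A$ for all large $\eta$. So there is $\eta$ of type 0 with $h(\eta)=(\varphi,\dot A)$, $\varphi_\eta=\varphi$ and $A_\eta=A$. Let $T=T_\eta$ and $\alpha=\lambda_\eta$.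

Suppose that $W\models\varphi(T,A)$. By Lemma~\ref{lem:W}(c) and the choice of $h$ there is $\zeta>\eta$ of type 1 with $h(\zeta)=\eta$ and $V[G_\zeta]\models\varphi(T,A)$. Then $Q_\zeta=C(T)$. As $\omega_1$ is preserved, $W$ contains a club disjoint from $T$.

Suppose that $W\models\neg\varphi(T,A)$. Let $\dot T$ be a $P_{\eta+1}$-name for $T_\eta$, and let $p^*\in G_\kappa$ force $\neg\varphi(\dot T,\dot A)$. We apply Corollary~\ref{cor:promise} with $\Gamma=[{=}\alpha]$, $\rho=\eta+1$ and $p=p^*$. For $\xi<\eta$, $\dot Q_\xi$ is forced to be $[{=}\alpha]$-proper by (J1), $\lambda_{\xi+1}\le\alpha$ and \eqref{eq:mono}. The poset $\dot Q_\eta$ is forced to be proper. In both cases Lemma~\ref{lem:basic}(b),(c) give the hypothesis for $\dot Q_\xi{\restriction}p^*(\xi)$. For $\xi>\eta$ the hypothesis is (J2) at the condition $p^*(\xi)$. So $P_\kappa{\restriction}p^*$ is $[{=}\alpha]$-proper. The test $[{=}\alpha]$ is stationary in $V$ by Lemma~\ref{lem:g}, hence in $W$ by Lemma~\ref{lem:basic}(e). By Lemma~\ref{lem:trace} in $W$, $T=T(e_\eta)$ is stationary.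
\end{proof}

\section{Tails of the iteration and $\mathsf{BPFA}$}\label{sec:bpfa}

To show that the tail of the iteration is admissible at a stage $\zeta$ of type 2, we want to apply Section~\ref{sec:iter} in $V[G_\zeta]$. For this the tail must be presented as a CS iteration \emph{in the sense of $V[G_\zeta]$}. A condition of such an iteration has a domain that is countable in $V[G_\zeta]$ and need not be in $V$; the covering property bridges the gap.

We use two textbook facts. If $j:P\to P'$ has dense range and $p\le q\iff j(p)\le j(q)$, then $G'\mapsto j^{-1}[G']$ is a bijection between the $P'$-generic and the $P$-generic filters, and $V[G']=V[j^{-1}[G']]$. And if $P*\dot I$ is written as a set of pairs $(u,\dot f)$, with $(u,\dot f)\le(u',\dot f')$ if $u\le u'$ and $u\Vdash\dot f\le\dot f'$, then its generic filters are exactly the sets $G*H=\{(u,\dot f):u\in G,\ \dot f[G]\in H\}$ with $G$ $P$-generic over $V$ and $H$ $\dot I[G]$-generic over $V[G]$; the pair $(G,H)$ is determined by $G*H$, and $V[G*H]=V[G][H]$.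

\begin{lemma}[Factoring]\label{lem:factor}
Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be a CS iteration and $\zeta<\delta$. Suppose that every countable set of ordinals in $V^{P_\zeta}$ is contained in a set of $V$ that is countable in $V$. Then there are $P_\zeta$-names for a CS iteration $\langle I_\xi,\dot S_\xi:\zeta\le\xi<\delta\rangle$, indexed from $\zeta$, and for a map $p\mapsto\hat p$ from $P_\delta$ to $I_\delta$ that sends $P_\xi$ into $I_\xi$, such that for all $\xi\in[\zeta,\delta]$:
\begin{itemize}
\item[(a)] The assignment $(G_\zeta,H)\mapsto G=\{p\in P_\xi:p{\restriction}\zeta\in G_\zeta,\ \hat p\in H\}$ is a bijection between the pairs with $G_\zeta$ $P_\zeta$-generic over $V$ and $H$ $I_\xi$-generic over $V[G_\zeta]$, and the $P_\xi$-generic filters $G$ over $V$. Moreover $G\cap P_\zeta=G_\zeta$ and $V[G]=V[G_\zeta][H]$.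
\item[(b)] If $\xi<\delta$ and $G$ corresponds to $(G_\zeta,H)$ as in (a), then $\dot S_\xi[H]=\dot Q_\xi[G]$.
\end{itemize}
\end{lemma}

\begin{proof}
We argue by recursion on $\xi\in[\zeta,\delta]$ in $V$; objects described in $V[G_\zeta]$ are given by $P_\zeta$-names, chosen by the maximum principle. Suppose that for all $\tau\in[\zeta,\xi)$ statements (a) and (b) hold, and that we have names for $\dot S_\tau$, for a full set $B'_\tau$ of $I_\tau$-names for $\dot S_\tau$, and for a map $b_\tau:B_\tau\to B'_\tau$ with
\begin{equation}\label{eq:translate}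
b_\tau(\sigma)[H]=\sigma[G]\quad\text{whenever $G$ corresponds to $(G_\zeta,H)$ at level $\tau$.}
\end{equation}
In $V[G_\zeta]$ these data determine $I_\xi$, with $I_\zeta=\{\emptyset\}$. For $p\in P_\xi$ let $\hat p$ have domain $\mathrm{dom}(p)\setminus\zeta$ and $\hat p(\tau)=b_\tau(p(\tau))$. Then $\hat p\in I_\xi$, the definition does not depend on $\xi$, and $\hat p{\restriction}\tau=\widehat{p{\restriction}\tau}$. By \eqref{eq:translate}, $\hat p(\tau)[H]=p(\tau)[G]$ at level $\tau$; for $\tau\notin\mathrm{dom}(p)$ both sides are the greatest element, by (b). Let $j(p)=(p{\restriction}\zeta,\hat p)\in P_\zeta*\dot I_\xi$, where $\hat p$ stands for its $P_\zeta$-name, and the full set used to form $P_\zeta*\dot I_\xi$ is taken to contain these names.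

\emph{$p\le q$ if and only if $j(p)\le j(q)$.} Both sides include $p{\restriction}\zeta\le q{\restriction}\zeta$. So it suffices to show, for each $\tau\in[\zeta,\xi)$, that
\[
p{\restriction}\tau\Vdash_\tau p(\tau)\le q(\tau)\quad\iff\quad p{\restriction}\zeta\Vdash_\zeta\text{``}\hat p{\restriction}\tau\Vdash_{I_\tau}\hat p(\tau)\le\hat q(\tau)\text{''}.
\]
The left side says that $p(\tau)[G]\le q(\tau)[G]$ for all $P_\tau$-generic $G$ with $p{\restriction}\tau\in G$. The right side says that $\hat p(\tau)[H]\le\hat q(\tau)[H]$ for all pairs $(G_\zeta,H)$ at level $\tau$ with $p{\restriction}\zeta\in G_\zeta$ and $\hat p{\restriction}\tau\in H$. By (a) at level $\tau$, these pairs correspond exactly to those $G$, and the values agree.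

\emph{The range of $j$ is dense.} Let $(u,\dot f)\in P_\zeta*\dot I_\xi$. By the covering property there are $u'\le u$ and a countable $X\subseteq[\zeta,\xi)$ in $V$ with $u'\Vdash_\zeta\mathrm{dom}(\dot f)\subseteq X$. For $\tau\in X$ let $s(\tau)\in B_\tau$ be a name whose value under a $P_\tau$-generic $G$ is $\dot f[G_\zeta](\tau)[H]$, where $(G_\zeta,H)$ is the pair corresponding to $G$; by (b) this value is in $\dot Q_\tau[G]$. Let $s=u'\cup\langle s(\tau):\tau\in X\rangle\in P_\xi$. Let $u'\in G_\zeta$ and $f=\dot f[G_\zeta]$. For $\tau\in X$ and every $I_\tau$-generic $H$ we have $\hat s(\tau)[H]=s(\tau)[G]=f(\tau)[H]$. For $\tau\in[\zeta,\xi)\setminus X$, neither $\hat s$ nor $f$ has $\tau$ in its domain. So $\hat s\le f$, and $j(s)\le(u,\dot f)$.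

The two textbook facts now give (a) at level $\xi$, since $j^{-1}[G_\zeta*H]$ is the set $G$ displayed in (a). For $p\in P_\zeta$ we have $\hat p=\emptyset\in H$, so $G\cap P_\zeta=G_\zeta$. If $\xi<\delta$, work in $V[G_\zeta]$. The filter $G$ is defined from $H$ in $V[G_\zeta][H]$, so there is an $I_\xi$-name $\dot S_\xi$ for $\dot Q_\xi[G]$. Choose a full set $B'_\xi$, and for $\sigma\in B_\xi$ let $b_\xi(\sigma)\in B'_\xi$ be a name for $\sigma[G]$.
\end{proof}

\begin{proposition}\label{prop:bpfa}
$W\models\mathsf{BPFA}$.
\end{proposition}

\begin{proof}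
By Theorem~\ref{thm:Ba} it suffices to show: if $Q\in W$ is proper in $W$, $\psi$ is $\Sigma_1$, $a\in H(\omega_2)^W$, and some $q\in Q$ forces $\psi(a)$, then $W\models\psi(a)$; for then $H(\omega_2)^W\models\psi(a)$, as $H(\omega_2)^W\prec_{\Sigma_1}W$. Replacing $Q$ by $Q{\restriction}q$, we assume $1_Q\Vdash\psi(a)$.

By Lemma~\ref{lem:W}(b) and the choice of $h$ there is $\zeta<\kappa$ of type 2 with $h(\zeta)=(\psi,\dot a)$, where $\dot a$ is a $P_\zeta$-name and $\dot a[G_\zeta]=a$. Let $M=V[G_\zeta]$. By Lemma~\ref{lem:inv}, $P_\zeta$ has the covering property, so Lemma~\ref{lem:factor} applies with $\delta=\kappa$. It gives a CS iteration $\langle I_\xi,\dot S_\xi:\zeta\le\xi<\kappa\rangle$ in $M$ and an $I_\kappa$-generic filter $H_\kappa$ over $M$ with $W=M[H_\kappa]$. Let $\xi\in[\zeta,\kappa)$ and let $H$ be any $I_\xi$-generic filter over $M$. Then $M[H]=V[G]$ for a $P_\xi$-generic $G$ with $G\cap P_\zeta=G_\zeta$, and $\dot S_\xi[H]=\dot Q_\xi[G]$. For $\eta<\zeta$ of type 0 the objects $\varphi_\eta,T_\eta,A_\eta$ depend only on $G_{\eta+1}\subseteq G_\zeta$, so they are in $M$ and are the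 same for all such $G$. By Lemma~\ref{lem:inv} and \eqref{eq:mono},
\begin{equation}\label{eq:tail}
\Vdash_{I_\xi}\text{``$\dot S_\xi$ is $[{\ge}\kappa]$-proper and respects every $\eta<\zeta$ of type 0''}
\end{equation}
holds in $M$ for all $\xi\in[\zeta,\kappa)$.

Work in $M$. Let $\dot Q$ be an $I_\kappa$-name for $Q$, and let $f\in H_\kappa$ force ``$\dot Q$ is proper and $1_{\dot Q}\Vdash\psi(a)$''. Let $\dot S_\kappa$ be a name for $\dot Q$ if $f$ is in the generic filter and for $\{1\}$ otherwise. Then $\dot S_\kappa$ is forced to be proper, so \eqref{eq:tail} holds for $\xi=\kappa$ too. Let $I_{\kappa+1}$ be the resulting iteration and $R=I_{\kappa+1}{\restriction}f$, where $f\in I_\kappa\subseteq I_{\kappa+1}$. The results of Section~\ref{sec:iter} apply in $M$ after reindexing. We check (i)--(iii) for $R$ and $\lambda=\kappa$.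

(i) By \eqref{eq:tail} and Proposition~\ref{prop:iter}, $I_{\kappa+1}$ is $[{\ge}\kappa]$-proper, and so is $R$ by Lemma~\ref{lem:basic}(c).

(ii) Let $\eta<\zeta$ have type 0, and let $r\in R$ be such that no $r'\le r$ forces $\varphi_\eta(T_\eta,A_\eta)$. Apply Corollary~\ref{cor:promise} to $I_{\kappa+1}$ with $\Gamma=[{=}\lambda_\eta]$, $p=r$, $\rho$ the initial index $\zeta$, and the parameters $T_\eta,A_\eta\in M$. Its hypothesis at each $\xi\in[\zeta,\kappa]$ is \eqref{eq:tail} at the condition $r(\xi)$. So $R{\restriction}r=I_{\kappa+1}{\restriction}r$ is $[{=}\lambda_\eta]$-proper.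

(iii) If $f$ is in an $I_{\kappa+1}$-generic filter, then the last iterand is $\dot Q$ and its greatest element forces $\psi(a)$. So $1_R=f$ forces $\psi(a)$.

Hence at stage $\zeta$ a poset $Q_\zeta$ with $1_{Q_\zeta}\Vdash\psi(a)$ was chosen. So $V[G_{\zeta+1}]\models\psi(a)$, and $W\models\psi(a)$ by upward absoluteness.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The model $W=V_0[g][G_\kappa]$ is a forcing extension of $V_0$. It satisfies $\mathsf{BPFA}$ by Proposition~\ref{prop:bpfa}. For each $\Sigma_1$-formula $\varphi$ and each $A\in H(\omega_2)^W$, the set $T$ of Proposition~\ref{prop:nodef} violates ``$T$ is stationary $\iff\varphi(T,A)$'' in $W$.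
\end{proof}

Since $\omega_1\in H(\omega_2)$, Theorem~\ref{thm:B} gives a second proof of Corollary~\ref{cor:main}, which rests on Theorem~\ref{thm:Ba} in place of Theorem~\ref{thm:GS}.

\begin{thebibliography}{9}

\bibitem{Ba}
Bagaria, \emph{Bounded forcing axioms as principles of generic absoluteness}, Arch. Math. Logic \textbf{39} (2000).

\bibitem{GS}
Goldstern and Shelah, \emph{The bounded proper forcing axiom}, J. Symbolic Logic \textbf{60} (1995).

\bibitem{HLSW}
Stefan Hoffelner, Paul Larson, Ralf Schindler, Liuzhen Wu, \emph{Forcing Axioms and the Definabilty of the Nonstationary Ideal on $\omega_1$}, arXiv:2208.05288 (2022).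

\end{thebibliography}
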